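\title{The normalized Ricci flow on a finite tree converges to constant curvature}

\begin{abstract}
We consider the Ricci flow of edge lengths on a finite tree, for the Lin--Lu--Yau version of Ollivier Ricci curvature in which the random walk chooses an edge with probability inversely proportional to its length. We prove that, for every tree and every initial metric, the normalized flow converges and the edges that keep positive length have a common limit curvature $\tau$. The limit curvature of each edge is read off from a quadratic program that depends only on the tree, the logarithms of the edge lengths have an expansion in $t,\log t,\log\log t,\dots$, and $\tau$ is positive for stars, zero for the other caterpillars, and negative for all remaining trees. The proof compares an arbitrary solution with one approximate solution, which is built by a recursion over time scales.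
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Curvature and flow}

Throughout, $T=(V,E)$ is a finite tree with at least one edge. A \emph{metric} on $T$ is a vector $w\in\mathbb{R}_{>0}^E$; the number $w_{xy}$ is the length of the edge $xy$, and $d_w$ is the induced shortest-path distance on $V$. We write $|w|=\sum_{e\in E}w_e$ for the total length.

For a vertex $x$ and $\alpha\in[0,1)$, let $\mu_x^\alpha$ be the position after one step of a lazy random walk from $x$ that stays with probability $\alpha$ and otherwise prefers short edges: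
\[
\mu_x^\alpha(x)=\alpha,\qquad
\mu_x^\alpha(y)=(1-\alpha)\,\frac{1/w_{xy}}{\sum_{z\sim x}1/w_{xz}}\quad\text{for }y\sim x,
\]
and $\mu_x^\alpha=0$ elsewhere. For nonnegative measures $\mu,\nu$ on $V$ of equal mass, the $L^1$-Wasserstein distance $W(\mu,\nu)$ is the minimum of $\sum_{a,b}\pi(a,b)\,d_w(a,b)$ over all couplings $\pi$, that is, nonnegative measures on $V\times V$ with marginals $\mu$ and $\nu$. The curvature of an edge $e=xy$ is
\[
\kappa_e=\lim_{\alpha\to1}\frac1{1-\alpha}\Big(1-\frac{W(\mu_x^\alpha,\mu_y^\alpha)}{d_w(x,y)}\Big).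
\]
This is the Lin--Lu--Yau version of Ollivier Ricci curvature with parameter function $\gamma(s)=1/s$. It is positive when walkers started at $x$ and at $y$ tend to come closer, and negative when they tend to move apart.

The \emph{un-normalized Ricci flow} $w_e'=-\kappa_ew_e$ shrinks positively curved edges and stretches negatively curved ones. The \emph{normalized Ricci flow} is
\begin{equation}\label{eq:normflow}
\frac{dw_e}{dt}=-\kappa_e\,w_e+w_e\,\frac{\sum_{h\in E}\kappa_hw_h}{\sum_{h\in E}w_h},\qquad e\in E,
\end{equation}
started from a metric $w(0)$, where $\kappa_e=\kappa_e(t)$ is the curvature of $e$ in the metric $w(t)$. It keeps $|w|$ constant.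

\begin{definition}\label{def:conv}
The normalized flow \emph{converges to a metric with constant curvature $\tau$} if the limit $w(\infty)=\lim_{t\to\infty}w(t)\in\mathbb{R}_{\ge0}^E$ exists and $\lim_{t\to\infty}\kappa_e(t)=\tau$ for every $e$ in
\[
E^+=\{e\in E: w_e(\infty)>0\}.
\]
\end{definition}

The limit $w(\infty)$ may have zero entries, and then the curvature of $w(\infty)$ itself is undefined; this is why the curvature condition is put on the limits of $\kappa_e(t)$. Edges outside $E^+$ are subject to no condition. The question comes from the paper of Bai, Hua, Lin and Liu \cite{BHLL}.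

\medskip
\noindent\textbf{Conjecture.} \emph{For every tree and every initial metric, the normalized Ricci flow converges to a metric with constant curvature $\tau$ for some $\tau\in\mathbb{R}$.}
\medskip

We prove this conjecture and describe the limit.

\subsection{First cases}

Let $d_x$ be the degree of $x$ and $E(x)$ the set of edges at $x$. For $e\in E(x)$ put
\[
D_x=\sum_{f\in E(x)}\frac1{w_f},\qquad p_x(e)=\frac1{w_eD_x},
\]
so that $p_x(e)$ is the probability that a walker leaving $x$ uses $e$. On a tree the curvature is explicit (Proposition~\ref{prop:curv}): for $e=xy$,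
\begin{equation}\label{eq:curv}
\kappa_e=(2-d_x)\,p_x(e)+(2-d_y)\,p_y(e).
\end{equation}
Each vertex $x$ thus owns the amount $2-d_x$ of curvature and distributes it over its edges, short edges receiving more. In particular $\kappa$ is unchanged when $w$ is rescaled, so the normalized flow is the un-normalized flow rescaled to constant total length (Lemma~\ref{lem:flows}). Summing \eqref{eq:curv} over all edges gives, for every metric,
\begin{equation}\label{eq:total}
\sum_{e\in E}\kappa_e=\sum_{x\in V}(2-d_x)=2|V|-2|E|=2 .
\end{equation}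
A metric in which all edges have the same curvature must therefore have curvature $2/|E|>0$, whereas an edge with no leaf endpoint has $\kappa_e\le0$ by \eqref{eq:curv}. So on most trees constant curvature can only be reached by letting some edges collapse, which is what Definition~\ref{def:conv} allows.

\begin{example}[Paths]\label{ex:path}
On a path with $n\ge3$ edges, \eqref{eq:curv} gives $\kappa=1$ on the two end edges and $\kappa=0$ on the inner edges, whatever the metric. Under the un-normalized flow the end edges decay like $e^{-t}$ and the inner edges do not move. Hence $E^+$ is the set of inner edges and $\tau=0$. For $n\ge4$ the limit $w(\infty)$ depends on the ratios of the initial lengths.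
\end{example}

\begin{example}[Stars]\label{ex:star}
Let $T=K_{1,n}$. For $n\le2$, \eqref{eq:curv} gives $\kappa\equiv2/n$, and the normalized flow is stationary. Let $n\ge3$, with center $x$. The un-normalized flow reads $w_e'=-w_e+(n-2)/D_x$, so every difference $w_e-w_f$ is a constant multiple of $e^{-t}$. By \eqref{eq:total}, $\prod_ew_e(t)=e^{-2t}\prod_ew_e(0)$, so $\max_ew_e(t)\ge c\,e^{-2t/n}$ with $c>0$. Since $2/n<1$, all ratios $w_e/w_f$ tend to $1$. The normalized flow converges to equal lengths, $p_x(e)\to1/n$, and $\kappa_e\to1-(n-2)/n=2/n$. In all cases $E^+=E$ and $\tau=2/n$.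
\end{example}

These cases suggest what to expect. The number $-\kappa_e$ is the exponential growth rate of $w_e$. An edge loses one unit of growth rate for each leaf endpoint, and a vertex $x$ of degree at least $3$ hands out the growth rate $d_x-2$ among its edges, mostly to the shortest ones. An edge that lags behind becomes short and is then supported. One guesses that in the long run the growth rates are as even as the constraints permit, and indeed $\sum_e\kappa_e^2$ never increases along the flow (see \eqref{eq:energy}). This leads to the following minimization problem.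

\subsection{Results}

Let $V_3=\{x\in V:d_x\ge3\}$ be the set of \emph{branch vertices}, let $m_x=d_x-2$, and let $\ell_e\in\{0,1,2\}$ be the number of endpoints of $e$ that are leaves. Let $\mathcal P$ be the set of families $q=(q_x)_{x\in V_3}$ in which $q_x$ is a probability vector on $E(x)$, and for $q\in\mathcal P$ put
\begin{equation}\label{eq:L}
L_e(q)=-\ell_e+\sum_{x\in e\cap V_3}m_x\,q_x(e),\qquad e\in E .
\end{equation}
By \eqref{eq:curv}, $-\kappa_e=L_e(p)$ for $p=(p_x)_{x\in V_3}$, because $p_x(e)=1$ at a leaf and vertices of degree $2$ contribute nothing. Let $q^*$ minimize $\sum_eL_e(q)^2$ on the compact convex set $\mathcal P$, and let $L^*=L(q^*)$. The map $L$ is affine, so $L(\mathcal P)$ is compact and convex, and $L^*$ is its unique point nearest to the origin.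

\begin{theorem}\label{thm:main}
For every finite tree with at least one edge and every initial metric, the normalized flow exists for all $t\ge0$, the limit $w(\infty)=\lim_{t\to\infty}w(t)\in\mathbb{R}^E_{\ge0}$ exists, and
\[
\kappa_e(t)\to\tau:=-\max_{f\in E}L^*_f\qquad\text{for every }e\in E^+.
\]
\end{theorem}

For $\emptyset\ne S\subseteq E$ let
\[
g(S)=\frac1{|S|}\sum_{x\in V:\;E(x)\subseteq S}(d_x-2),
\]
the growth rate per edge that $S$ receives from the vertices all of whose edges lie in $S$. Let $\log^{[1]}=\log$ and $\log^{[j+1]}=\log\circ\log^{[j]}$. A \emph{caterpillar} is a tree that becomes a path (possibly a single vertex, or empty) when all its leaves are deleted; every star is a caterpillar.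

\begin{theorem}\label{thm:more}
In the setting of Theorem~\ref{thm:main} the following hold.
\begin{itemize}
\item[(a)] $\kappa_e(t)\to-L_e^*$ for every edge $e\in E$. The limit does not depend on the initial metric.
\item[(b)] For the un-normalized flow there are an integer $J$ and numbers $\beta_e^{(j)}$ depending only on $T$, and constants $C_e$ depending also on $w(0)$, such that
\[
\log w_e(t)=L_e^*\,t+\sum_{j=1}^J\beta_e^{(j)}\log^{[j]}t+C_e+o(1).
\]
Consequently $E^+$ depends only on $T$: it consists of the edges whose vector $(L_e^*,\beta_e^{(1)},\dots,\beta_e^{(J)})$ is lexicographically maximal.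
\item[(c)] The minimizer $q^*$ is unique, and $\dfrac{1/w_e(t)}{\sum_{f\in E(x)}1/w_f(t)}\to q_x^*(e)$ for all $x\in V_3$ and $e\in E(x)$.
\item[(d)] $\tau=-\max_{\emptyset\ne S\subseteq E}g(S)=\sup_{w\in\mathbb{R}^E_{>0}}\min_{e\in E}\kappa_e(w)$.
\item[(e)] If $T$ is a star $K_{1,n}$, $n\ge1$, then $\tau=2/n>0$. If $T$ is a caterpillar but not a star, then $\tau=0$. If $T$ is not a caterpillar, then $\tau<0$. Moreover, $E^+=E$ if and only if $T$ is a star.
\item[(f)] $E^+\subseteq\{e:\lim\kappa_e=\tau\}$, and the inclusion can be strict.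
\end{itemize}
\end{theorem}

\subsection{Outline of the proof}

In the coordinates $u_e=\log w_e$ the un-normalized flow is an autonomous system $u'=R(u)$, and the normalized flow converges as soon as each difference $u_e-u_f$ has a limit in $[-\infty,\infty]$. The growth rates settle this for edges with $L_e^*\ne L_f^*$. For tied edges they give only $u_e-u_f=o(t)$, and this is the difficulty. Section~\ref{sec:spider} solves the flow by hand on a tree with five edges, where a tie is broken at order $\log t$.

The general proof has two parts. First, the Jacobian of $R$ is the negative of a weighted graph Laplacian, and this forces the difference between a solution and any approximate solution with integrable error to converge (Section~\ref{sec:consensus}). So one approximate solution with known asymptotics determines the asymptotics of all solutions. Second, we build such an approximate solution (Section~\ref{sec:approx}). The edges are grouped into blocks that move together, and the blocks interact through small fluxes along the arcs of an oriented forest. The resulting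 reduced system is treated in Section~\ref{sec:forest}: on the time scale $\log t$ it leads to a second quadratic program, whose ties lead to a smaller system of the same kind on the time scale $\log\log t$, and so on. Sections~\ref{sec:conv} and~\ref{sec:tau} draw the conclusions.

\section{The flow in logarithmic coordinates}\label{sec:red}

\subsection{The curvature formula}

For an edge $h$, let $V_h$ be the vertex set of one of the two components of $T-h$. For measures of equal mass, $|\mu(V_h)-\nu(V_h)|$ does not depend on which component is chosen.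

\begin{lemma}\label{lem:W}
For nonnegative measures $\mu,\nu$ on $V$ of equal mass, $W(\mu,\nu)=\sum_{h\in E}w_h\,|\mu(V_h)-\nu(V_h)|$.
\end{lemma}

\begin{proof}
In a tree, $d_w(a,b)$ is the sum of $w_h$ over the edges $h$ that separate $a$ from $b$. For a coupling $\pi$, with $V_h^c=V\setminus V_h$,
\[
\sum_{a,b}\pi(a,b)\,d_w(a,b)=\sum_hw_h\big(\pi(V_h\times V_h^c)+\pi(V_h^c\times V_h)\big)\ge\sum_hw_h\big|\pi(V_h\times V_h^c)-\pi(V_h^c\times V_h)\big|,
\]
and $\pi(V_h\times V_h^c)-\pi(V_h^c\times V_h)=\mu(V_h)-\nu(V_h)$. This gives the inequality $\ge$.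

For $\le$ we use induction on $|V|$; on a single vertex both sides vanish. Let $v$ be a leaf with edge $e=vv'$, and assume by symmetry that $\mu(v)\ge\nu(v)$. Let $\tilde\mu$ arise from $\mu$ by moving the mass $\mu(v)-\nu(v)$ from $v$ to $v'$. The triangle inequality for $W$ gives $W(\mu,\nu)\le w_e|\mu(v)-\nu(v)|+W(\tilde\mu,\nu)$. Since $\tilde\mu(v)=\nu(v)$, a coupling of the restrictions of $\tilde\mu$ and $\nu$ to $T-v$ extends at no cost by leaving the mass at $v$ in place. So $W(\tilde\mu,\nu)$ is at most the distance of the restrictions, which by induction is $\sum_{h\ne e}w_h|\tilde\mu(V_h)-\nu(V_h)|$ when $V_h$ is taken to be the side that does not contain $v$ and $v'$. On that side $\tilde\mu=\mu$.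
\end{proof}

\begin{proposition}\label{prop:curv}
The curvature of $e=xy$ is given by \eqref{eq:curv}.
\end{proposition}

\begin{proof}
Let $\alpha\in[1/2,1)$ and compute $W(\mu_x^\alpha,\mu_y^\alpha)$ by Lemma~\ref{lem:W}. For an edge $xz$ with $z\ne y$, the side containing $z$ has $\mu_x^\alpha$-mass $(1-\alpha)/(w_{xz}D_x)$ and $\mu_y^\alpha$-mass $0$, so the edge contributes $(1-\alpha)/D_x$. (Here the choice $\gamma(s)=1/s$ enters: length times jump probability is the same for all edges at $x$.) There are $d_x-1$ such edges, and likewise $d_y-1$ edges at $y$ contribute $(1-\alpha)/D_y$ each. For $e$ itself, the side containing $x$ has $\mu_x^\alpha$-mass $1-(1-\alpha)p_x(e)$ and $\mu_y^\alpha$-mass $(1-\alpha)p_y(e)$. The difference is at least $1-2(1-\alpha)\ge0$, so $e$ contributes $w_e-(1-\alpha)(1/D_x+1/D_y)$. Every other edge has both supports on one side and contributes $0$. Hence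
\[
W(\mu_x^\alpha,\mu_y^\alpha)=w_e+(1-\alpha)\Big(\frac{d_x-2}{D_x}+\frac{d_y-2}{D_y}\Big).
\]
Since $d_w(x,y)=w_e$, the quotient defining $\kappa_e$ equals the right side of \eqref{eq:curv} for all $\alpha\ge1/2$.
\end{proof}

\subsection{The system $u'=R(u)$}

For $u\in\mathbb{R}^E$ put
\begin{equation}\label{eq:R}
p_x(e;u)=\frac{e^{-u_e}}{\sum_{f\in E(x)}e^{-u_f}},\qquad
R_e(u)=L_e\big(p(u)\big)=-\ell_e+\sum_{x\in e\cap V_3}m_x\,p_x(e;u).
\end{equation}
For $w=e^u$ we have $\kappa_e=-R_e(u)$, so the un-normalized flow is $u'=R(u)$.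

\begin{lemma}\label{lem:flows}
For every metric $w(0)$, the equation $u'=R(u)$ with $u(0)=\log w(0)$ has a unique solution on $[0,\infty)$. The normalized flow started from $w(0)$ has a unique solution $\hat w$ on $[0,\infty)$, its curvature at time $t$ is $-R(u(t))$, and
\begin{equation}\label{eq:hat}
\hat w_e(t)=\frac{|w(0)|}{\sum_{f\in E}e^{u_f(t)-u_e(t)}} .
\end{equation}
\end{lemma}

\begin{proof}
The field $R$ is smooth and bounded, which gives the first claim. Let $w=e^u$ and define $\hat w=|w(0)|\,w/|w|$, which is \eqref{eq:hat}. Then $\hat w(0)=w(0)$, the metrics $\hat w(t)$ and $w(t)$ have the same curvatures, and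
\[
(\log\hat w_e)'=u_e'-\frac{|w|'}{|w|}=-\kappa_e+\frac{\sum_h\kappa_hw_h}{\sum_hw_h}=-\kappa_e+\frac{\sum_h\kappa_h\hat w_h}{\sum_h\hat w_h}.
\]
So $\hat w$ solves \eqref{eq:normflow}. It is the only solution, because by \eqref{eq:curv} the right side of \eqref{eq:normflow} is smooth on $\mathbb{R}^E_{>0}$.
\end{proof}

The derivatives of $p_x$ are $\partial p_x(e)/\partial u_f=p_x(e)p_x(f)$ for $f\in E(x)\setminus\{e\}$ and $\partial p_x(e)/\partial u_e=-p_x(e)\sum_{f\ne e}p_x(f)$. So the derivative of $R$ at $u$ in a direction $z\in\mathbb{R}^E$ is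
\begin{equation}\label{eq:jac}
\big(DR(u)z\big)_e=\sum_{x\in e\cap V_3}\ \sum_{f\in E(x)}m_x\,p_x(e;u)\,p_x(f;u)\,(z_f-z_e).
\end{equation}
The coefficient of $z_f-z_e$ is symmetric in $e,f$, and it is nonnegative because $m_x>0$ on $V_3$. The vertices with $d_x-2<0$ are the leaves; they contribute only the constant $-\ell_e$ and do not appear in \eqref{eq:jac}. Along the flow, \eqref{eq:jac} with $z=u'=R$ gives the monotonicity mentioned in Section~\ref{sec:intro}:
\begin{equation}\label{eq:energy}
\frac{d}{dt}\sum_e\kappa_e^2=-\sum_{x\in V_3}\ \sum_{e,f\in E(x)}m_x\,p_x(e)\,p_x(f)\,(\kappa_e-\kappa_f)^2\le0 .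
\end{equation}

\subsection{The first quadratic program}

The minimizer $q^*$ is characterized by the rule that a branch vertex supports only its slowest edges.

\begin{lemma}\label{lem:qp}
The map $L$ is injective on $\mathcal P$; in particular $q^*$ is unique. A point $q\in\mathcal P$ equals $q^*$ if and only if
\begin{equation}\label{eq:opt}
L_e(q)=\min_{f\in E(x)}L_f(q)\qquad\text{whenever }x\in V_3,\ e\in E(x),\ q_x(e)>0 .
\end{equation}
\end{lemma}

\begin{proof}
Let $L(q)=L(q')$ and $\delta=q-q'$. Then $\sum_{e\in E(x)}\delta_x(e)=0$ for each $x\in V_3$, and $\sum_{x\in e\cap V_3}m_x\delta_x(e)=0$ for each $e$. Suppose $\delta\neq0$, and let $H$ be the subgraph formed by the edges $e$ with $\delta_x(e)\ne0$ for some $x$. By the second relation, both endpoints $x,y$ of such an edge lie in $V_3$ and both $\delta_x(e)$ and $\delta_y(e)$ are nonzero. By the first relation, each endpoint then lies on a second edge of $H$. A finite nonempty graph of minimum degree at least $2$ contains a cycle, which is impossible in a tree. So $\delta=0$, and $q^*$ is determined by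 the unique vector $L^*$.

The function $F(q)=\frac12\sum_eL_e(q)^2$ is convex, so $q$ minimizes it if and only if its derivative at $q$ toward every $q'\in\mathcal P$ is nonnegative. This derivative is
\[
\sum_eL_e(q)\big(L_e(q')-L_e(q)\big)=\sum_{x\in V_3}m_x\sum_{e\in E(x)}\big(q_x'(e)-q_x(e)\big)L_e(q).
\]
If $q'$ arises from $q$ by moving the mass $q_x(e)>0$ from $e$ to $f\in E(x)$, it equals $m_xq_x(e)(L_f(q)-L_e(q))$; so a minimizer satisfies \eqref{eq:opt}. Conversely, under \eqref{eq:opt} we have $\sum_eq_x(e)L_e(q)=\min_{E(x)}L(q)\le\sum_eq'_x(e)L_e(q)$ for each $x$, so the derivative is nonnegative.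
\end{proof}

\section{A tree with five edges}\label{sec:spider}

Let $x$ have degree $3$, with a leaf edge $e$ and two edges $f_1,f_2$ leading to vertices of degree $2$, from which leaf edges $h_1,h_2$ hang. Here $V_3=\{x\}$ and $m_x=1$. The choice $q_x(e)=1$ gives $L_e=L_{f_1}=L_{f_2}=0$ and $L_{h_1}=L_{h_2}=-1$, and it satisfies \eqref{eq:opt}; so this is $q^*$. Three edges are tied at the top growth rate $0$.

Write $w_i=w_{f_i}$ and $D=D_x$. By \eqref{eq:curv}, $\kappa_{h_i}=1$, $\kappa_{f_i}=-1/(w_iD)$ and $\kappa_e=1-1/(w_eD)$. So $w_{h_i}$ decays like $e^{-t}$ under the un-normalized flow, and $w_1'=w_2'=1/D$. Two quantities are conserved: $k=w_2-w_1$, and $P=w_ew_1w_2$ because $\kappa_e+\kappa_{f_1}+\kappa_{f_2}=0$. Substituting $1/w_e=w_1(w_1+k)/P$ into $Dw_1'=1$ and integrating, we get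
\[
\frac1P\Big(\frac{w_1^3}3+\frac{kw_1^2}2\Big)+\log w_1+\log w_2=t+\text{const}.
\]
Both $w_i$ increase, and they cannot stay bounded since the right side does not. Hence
\[
w_1,w_2\sim(3Pt)^{1/3},\qquad w_e=\frac P{w_1w_2}\sim P\,(3Pt)^{-2/3},\qquad p_x(f_i)=\frac{1}{w_iD}\sim\frac{w_e}{w_i}\sim\frac1{3t}.
\]
So $\kappa_{f_i}\sim-1/(3t)$ and $\kappa_e\sim2/(3t)$. The normalized flow converges to the vector with entries $|w(0)|/2$ on $f_1,f_2$ and $0$ elsewhere; thus $E^+=\{f_1,f_2\}$ and $\tau=0$. The edge $e$ has limit curvature $\tau$ and nevertheless collapses.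

The mechanism is as follows. In the limit, $x$ gives all its support to $e$, which exactly cancels the loss at the leaf. At finite time a small part $p_x(f_i)$ leaks from $e$ to $f_i$. With $\varepsilon_i=e^{u_e-u_{f_i}}$ we have $p_x(f_i)=\varepsilon_i/(1+\varepsilon_1+\varepsilon_2)$, and dropping terms of second order in $\varepsilon$ leaves the reduced system
\begin{equation}\label{eq:spiderred}
a_{f_i}'=e^{a_e-a_{f_i}}\quad(i=1,2),\qquad a_e'=-e^{a_e-a_{f_1}}-e^{a_e-a_{f_2}} .
\end{equation}
The leak drives $a_e$ and $a_{f_i}$ apart and so weakens itself; it decays like $1/t$, slowly enough to produce logarithmic drift. The system \eqref{eq:spiderred} has the solution $a_e=-\frac23\log t$, $a_{f_i}=\frac13\log t+\log3$, with both fluxes equal to $1/(3t)$. Let $U$ be this solution together with $U_{h_i}=-t$. Then $R_{f_i}(U)=1/(3t+2)=U_{f_i}'+O(t^{-2})$ and $R_e(U)=-2/(3t+2)=U_e'+O(t^{-2})$, so $U$ solves the true system up to an integrable error. Comparing with the exact asymptotics, we see that $u-U$ converges for every solution $u$. The next section shows that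 this is a general fact.

\section{Approximate solutions determine the asymptotics}\label{sec:consensus}

By \eqref{eq:jac}, the difference of two solutions obeys a linear system in which coordinates attract each other in pairs, with symmetric but otherwise uncontrolled time-dependent strengths. The strengths may tend to $0$ at unknown rates, so no spectral gap is available. What survives is a monotonicity: the sum of the $k$ smallest coordinates can only increase.

\begin{lemma}\label{lem:consensus}
Let $z:[t_0,\infty)\to\mathbb{R}^n$ be $C^1$ with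
\[
z_i'=\sum_ja_{ij}(t)(z_j-z_i)+r_i(t),
\]
where $a_{ij}=a_{ji}\ge0$ and $r_i$ are continuous and $\int_{t_0}^\infty|r_i|\,dt<\infty$. Then $\int_{t_0}^\infty|z_i'|\,dt<\infty$ for all $i$. In particular $z(t)$ converges.
\end{lemma}

\begin{proof}
If $n=1$, then $z'=r$. Let $n\ge2$, and for $1\le k\le n-1$ let $S_k=\min_{|I|=k}\sum_{i\in I}z_i$. As a minimum of finitely many $C^1$ functions, $S_k$ is locally Lipschitz; such a function is differentiable almost everywhere and is the integral of its derivative. If $S_k$ is differentiable at $t>t_0$ and $I$ attains the minimum at $t$, then $\sum_{i\in I}z_i-S_k\ge0$ vanishes at $t$, so its derivative vanishes there and $S_k'(t)=\sum_{i\in I}z_i'(t)$.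

Fix $t>t_0$ at which all $S_k$ are differentiable, list the indices so that the values $z_i(t)$ are nondecreasing, and let $I_k$ be the set of the first $k$ indices. It attains the minimum in $S_k$. By the symmetry of $a$, the terms with $i,j\in I_k$ cancel, and
\[
S_k'=\sum_{i\in I_k,\ j\notin I_k}a_{ij}(z_j-z_i)+\sum_{i\in I_k}r_i=\sum_{i\in I_k,\ j\notin I_k}a_{ij}|z_j-z_i|+\sum_{i\in I_k}r_i .
\]
Each pair of distinct indices occurs in at least one of these sums: if $i$ is listed before $j$, take for $k$ the position of $i$. Therefore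
\[
\sum_{i<j}a_{ij}|z_i-z_j|\le\sum_{k=1}^{n-1}S_k'+(n-1)\sum_i|r_i|\qquad\text{almost everywhere.}
\]
By symmetry again, $(\sum_iz_i)'=\sum_ir_i$, so $\sum_iz_i$ is bounded. A minimum is at most the average over all $k$-sets, so $S_k\le\frac kn\sum_iz_i$ is bounded above. Integrating the last display gives $\int\sum_{i<j}a_{ij}|z_i-z_j|\,dt<\infty$, and the claim follows from $\sum_i|z_i'|\le2\sum_{i<j}a_{ij}|z_i-z_j|+\sum_i|r_i|$.
\end{proof}

Both hypotheses are needed. Without symmetry, let $z_1=0$ and $z_2=1$ be fixed and let $z_3$ be attracted alternately to $z_1$ and to $z_2$ for long stretches of time; then $z_3$ oscillates. For $n=1$ and $r=1/t$ we get $z=\log t$; so errors of order $1/t$ cannot be tolerated, and this dictates the precision of the constructions below.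

\begin{corollary}\label{cor:compare}
Let $u'=R(u)$ on $[0,\infty)$, and let $U$ be $C^1$ on $[t_0,\infty)$, $t_0\ge0$, with $\int_{t_0}^\infty|U'-R(U)|\,dt<\infty$. Then $u(t)-U(t)$ converges as $t\to\infty$.
\end{corollary}

\begin{proof}
Let $z=u-U$. Then $z'=R(u)-R(U)+r$ with $r=R(U)-U'$, and $R(u)-R(U)=\int_0^1DR(U+\xi z)z\,d\xi$. By \eqref{eq:jac}, $R_e(u)-R_e(U)=\sum_fa_{ef}(z_f-z_e)$, where
\[
a_{ef}=m_x\int_0^1p_x(e;U+\xi z)\,p_x(f;U+\xi z)\,d\xi
\]
if the distinct edges $e,f$ meet at a branch vertex $x$, and $a_{ef}=0$ otherwise. These coefficients are symmetric, nonnegative and continuous in $t$, so Lemma~\ref{lem:consensus} applies.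
\end{proof}

\begin{remark}\label{rem:easy}
The curvatures are the easy part of the problem. By \eqref{eq:jac}, $z=R(u(t))$ satisfies the system of Lemma~\ref{lem:consensus} with $r=0$, so each $\kappa_e(t)$ has a limit $k_e$, and $u_e(t)/t\to-k_e$. If $w(\infty)$ exists and $e,f\in E^+$, then $u_e-u_f$ is bounded and hence $k_e=k_f$. So the content of the conjecture is the existence of $w(\infty)$, which concerns terms of lower order than $t$. The proof below does not use this remark.
\end{remark}

\section{Exponential fluxes on an oriented forest}\label{sec:forest}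

This section treats the general form of the reduced system \eqref{eq:spiderred}. An \emph{oriented forest} $(N,\mathcal D)$ is a finite forest (no loops, no parallel edges) with each edge oriented; we write $ij$ for the arc $i\to j$. For a function $\phi$ on arcs,
\[
\operatorname{net}_k\phi=\sum_{ik\in\mathcal D}\phi_{ik}-\sum_{kj\in\mathcal D}\phi_{kj}
\]
is the inflow minus the outflow at $k$. Given masses $M_i>0$ and constants $K_{ij}>0$, we want an approximate solution, with known asymptotics and integrable error, of
\begin{equation}\label{eq:red}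
M_ia_i'=\operatorname{net}_i\phi,\qquad\phi_{ij}=K_{ij}\,e^{a_i-a_j}.
\end{equation}
For a single arc $1\to2$ the system can be solved: $M_1a_1+M_2a_2$ is constant and $(e^{a_2-a_1})'=K(1/M_1+1/M_2)$, so $a_i=b_i\log t+C_i+o(1)$ and $t\phi\to G$ with
\begin{equation}\label{eq:onearc}
b_1=-\frac{M_2}{M_1+M_2},\qquad b_2=\frac{M_1}{M_1+M_2},\qquad G=\frac{M_1M_2}{M_1+M_2}.
\end{equation}
In general, try $a_i=b_i\log t+c_i$. The left side of \eqref{eq:red} is $M_ib_i/t$, and $\phi_{ij}$ is a positive multiple of $t^{-(b_j-b_i)}$. For the orders to match we want $b_j-b_i\ge1$ on every arc; then $G_{ij}=\lim t\phi_{ij}\ge0$ vanishes where $b_j-b_i>1$, and $M_ib_i=\operatorname{net}_iG$. These are the optimality conditions of a quadratic program (Lemma~\ref{lem:kkt}). We first collect what is needed about forests.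

\begin{lemma}\label{lem:forest}
Let $(N,\mathcal D)$ be an oriented forest. For an arc $ij$ let $H_{ij}$ be the vertex set of the component containing $j$ after $ij$ is removed.
\begin{itemize}
\item[(a)] For any numbers $h_{ij}$ there is $v\in\mathbb{R}^N$ with $v_j-v_i=h_{ij}$ on all arcs. One can take $v_k$ to be the signed sum of the $h_{ij}$ along the path to $k$ from a chosen root of its component.
\item[(b)] If $Y\in\mathbb{R}^N$ has sum zero on each component, there is a unique $\phi$ with $\operatorname{net}\phi=Y$, namely $\phi_{ij}=\sum_{k\in H_{ij}}Y_k$.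
\item[(c)] If $\mathcal D'\subseteq\mathcal D$, contracting each component of $(N,\mathcal D')$ to a point gives an oriented forest with arc set $\mathcal D\setminus\mathcal D'$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) holds because paths from the root are unique. For (b), in $\sum_{k\in H_{ij}}\operatorname{net}_k\phi$ every arc inside $H_{ij}$ cancels and only $ij$ enters, so the sum is $\phi_{ij}$. Thus $\operatorname{net}$ is an injective linear map from $\mathbb{R}^{\mathcal D}$ into the space of vectors with sum zero on each component. That space has dimension $|N|-c=|\mathcal D|$, where $c$ is the number of components, so the map is onto it. For (c), a multigraph is a forest if and only if the number of edges is the number of vertices minus the number of components; contracting one edge of a forest lowers the first two numbers by one and keeps the third.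
\end{proof}

\begin{lemma}\label{lem:kkt}
The function $\frac12\sum_iM_ib_i^2$ has a unique minimizer on the set of \emph{feasible} $b$, those with $b_j-b_i\ge1$ for all $ij\in\mathcal D$. A feasible $b$ is the minimizer if and only if there is $G:\mathcal D\to[0,\infty)$ with
\begin{equation}\label{eq:kkt}
M_ib_i=\operatorname{net}_iG\quad(i\in N),\qquad G_{ij}\,(b_j-b_i-1)=0\quad(ij\in\mathcal D),
\end{equation}
and then $G$ is unique.
\end{lemma}

\begin{proof}
The feasible set is closed, convex and, by Lemma~\ref{lem:forest}(a), nonempty; the function is strictly convex and tends to infinity. So there is a unique minimizer $b$. Adding a constant of either sign to $b$ on one component preserves feasibility, so $\sum M_kb_k=0$ on each component, and Lemma~\ref{lem:forest}(b) gives a unique $G$ with $\operatorname{net}_iG=M_ib_i$. Adding $\epsilon$ to $b$ on $H_{ij}$ changes only the difference $b_j-b_i$, by $\epsilon$, and changes the function at rate $\sum_{k\in H_{ij}}M_kb_k=G_{ij}$. Since $\epsilon\ge0$ is allowed, $G_{ij}\ge0$; if $b_j-b_i>1$, small $\epsilon$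 of both signs are allowed and $G_{ij}=0$. Conversely, under \eqref{eq:kkt} the derivative toward a feasible $b'$ is $\sum_k(b_k'-b_k)\operatorname{net}_kG=\sum_{ij}G_{ij}(b'_j-b'_i-1)\ge0$, and convexity finishes the proof.
\end{proof}

The ansatz fails on arcs with $b_j-b_i=1$ and $G_{ij}=0$: there it would produce a flux of exact order $1/t$, while the balance requires $t\phi_{ij}\to0$. Such an arc has to push its two ends further apart, on a slower scale. In the variable $s=\log t$, the quantity $t\phi_{ij}$ is again an exponential flux, now between groups of vertices that are held together by the arcs with $G>0$. This is the same problem with fewer arcs, and induction applies. All $O$-estimates refer to $t\to\infty$ or $s\to\infty$.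

\begin{proposition}\label{prop:forest}
Let $(N,\mathcal D)$ be an oriented forest, $M_i>0$ and $K_{ij}>0$. There are $t_0\ge1$ and $C^1$ functions $a_i:[t_0,\infty)\to\mathbb{R}$ such that, with $\phi_{ij}=K_{ij}e^{a_i-a_j}$,
\begin{itemize}
\item[(i)] $a_i'=O(1/t)$, and hence $a_i=O(\log t)$;
\item[(ii)] $\phi_{ij}=O(1/t)$, and hence $\phi_{ij}'=\phi_{ij}(a_i'-a_j')=O(t^{-2})$;
\item[(iii)] $\rho_i:=M_ia_i'-\operatorname{net}_i\phi$ is integrable on $[t_0,\infty)$;
\item[(iv)] $a_i(t)=\sum_{j=1}^{|\mathcal D|}b_i^{(j)}\log^{[j]}t+C_i+o(1)$, where the $b_i^{(j)}$ depend only on $(N,\mathcal D,M)$.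
\end{itemize}
\end{proposition}

\begin{proof}
We use induction on $|\mathcal D|$. If $\mathcal D=\emptyset$, take $a=0$. Let $|\mathcal D|\ge1$.

\emph{Leading exponents.} Let $b$ and $G$ be as in Lemma~\ref{lem:kkt}. The sets
\[
\mathcal D^+=\{G_{ij}>0\},\qquad\mathcal D^0=\{G_{ij}=0,\ b_j-b_i=1\},\qquad\mathcal D^-=\{b_j-b_i>1\}
\]
partition $\mathcal D$ and depend only on $(N,\mathcal D,M)$, and $b_j-b_i=1$ on $\mathcal D^+$. Since $0$ is not feasible, $b\ne0$, so $G\neq0$ and $\mathcal D^+\ne\emptyset$. By Lemma~\ref{lem:forest}(a), choose $c_i$ with $K_{ij}e^{c_i-c_j}=G_{ij}$ on $\mathcal D^+$.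

\emph{The contracted problem.} Let $\tilde N$ be the set of components $Q$ of $(N,\mathcal D^+)$, write $Q(i)$ for the component of $i$, and let $M_Q=\sum_{i\in Q}M_i$. By Lemma~\ref{lem:forest}(c), contracting the $Q$ in $(N,\mathcal D^+\cup\mathcal D^0)$ gives an oriented forest $(\tilde N,\mathcal D^0)$; we keep the names $ij$ for its arcs and put $\tilde K_{ij}=K_{ij}e^{c_i-c_j}$. Since $|\mathcal D^0|<|\mathcal D|$, induction gives functions $\tilde a_Q(s)$, $s\ge s_0\ge1$, with fluxes $\tilde\phi_{ij}=\tilde K_{ij}e^{\tilde a_{Q(i)}-\tilde a_{Q(j)}}$ and residuals $\tilde\rho_Q=M_Q\dot{\tilde a}_Q-\operatorname{net}_Q\tilde\phi$, where the dot is $d/ds$. Extend $\tilde\phi$ by zero to all of $\mathcal D$. No arc of $\mathcal D^0$ has both ends in one $Q$, so $\operatorname{net}_Q\tilde\phi=\sum_{i\in Q}\operatorname{net}_i\tilde\phi$.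

\emph{Redistribution inside $Q$.} The contracted problem moves $Q$ as one body, which requires that $i\in Q$ receive the share $M_i/M_Q$ of $\operatorname{net}_Q\tilde\phi$. But $\tilde\phi$ arrives at particular vertices. The mismatch
\[
Y_i=\frac{M_i}{M_Q}\operatorname{net}_Q\tilde\phi-\operatorname{net}_i\tilde\phi\qquad(i\in Q)
\]
is of order $1/s$, which is not integrable in $s$, so it has to be carried by an extra flux on the arcs of $\mathcal D^+$. Since $\sum_{i\in Q}Y_i=0$, Lemma~\ref{lem:forest}(b) applied to $(N,\mathcal D^+)$ gives $\theta$ on $\mathcal D^+$, extended by zero, with $\operatorname{net}_i\theta=Y_i$. Each $\theta_{ij}$ is a fixed linear combination of the $\tilde\phi$, so $\theta$ is $C^1$ with $\theta=O(1/s)$ and $\dot\theta=O(s^{-2})$ by (ii) for the contracted problem. Increase $s_0$ so that $|\theta_{ij}|\le G_{ij}/2$ on $\mathcal D^+$. By Lemma~\ref{lem:forest}(a), let $\eta_i(s)$ be signed sums of the functions $\log(1+\theta_{ij}/G_{ij})$ with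
\[
\eta_i-\eta_j=\log(1+\theta_{ij}/G_{ij})\qquad(ij\in\mathcal D^+).
\]
We have $|\log(1+y)|\le2|y|$ for $|y|\le1/2$, and the derivative of $\log(1+\theta_{ij}/G_{ij})$ is $\dot\theta_{ij}/(G_{ij}+\theta_{ij})$. Hence $\eta=O(1/s)$ and $\dot\eta=O(s^{-2})$. For $t\ge t_0:=e^{s_0}$ define
\[
a_i(t)=b_is+c_i+\tilde a_{Q(i)}(s)+\eta_i(s),\qquad s=\log t .
\]

(i) We have $ta_i'=da_i/ds=b_i+\dot{\tilde a}_{Q(i)}+\dot\eta_i$, which is bounded.

(ii) For $ij\in\mathcal D$ we have $t\phi_{ij}=K_{ij}e^{c_i-c_j}\,e^{-(b_j-b_i-1)s}\,e^{\tilde a_{Q(i)}-\tilde a_{Q(j)}}\,e^{\eta_i-\eta_j}$. On $\mathcal D^+$, where $Q(i)=Q(j)$, this is $G_{ij}e^{\eta_i-\eta_j}=G_{ij}+\theta_{ij}$. On $\mathcal D^0$ it is $\tilde\phi_{ij}e^{\eta_i-\eta_j}=\tilde\phi_{ij}+O(s^{-2})$, since $\tilde\phi=O(1/s)$ and $\eta=O(1/s)$. On $\mathcal D^-$ it is $O(e^{-\delta s})$ for some $\delta>0$, since $\tilde a=O(\log s)$. In all cases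
\begin{equation}\label{eq:tphi}
t\phi_{ij}=G_{ij}+\theta_{ij}+\tilde\phi_{ij}+O(s^{-2}),
\end{equation}
which is bounded.

(iii) For $i\in Q$, by \eqref{eq:tphi}, \eqref{eq:kkt} and the definition of $Y_i$,
\[
t\rho_i=M_ib_i+M_i\dot{\tilde a}_Q-\operatorname{net}_iG-Y_i-\operatorname{net}_i\tilde\phi+O(s^{-2})=\frac{M_i}{M_Q}\,\tilde\rho_Q+O(s^{-2}).
\]
This is integrable in $s$ by induction, and $\int|\rho_i|\,dt=\int|t\rho_i|\,ds$.

(iv) We have $\eta_i\to0$, and by induction $\tilde a_Q(\log t)=\sum_{j=1}^{|\mathcal D^0|}\tilde b_Q^{(j)}\log^{[j+1]}t+\tilde C_Q+o(1)$. So the expansion holds with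
\begin{equation}\label{eq:recursion}
b_i^{(1)}=b_i,\qquad b_i^{(j+1)}=\tilde b^{(j)}_{Q(i)}\quad(1\le j\le|\mathcal D^0|),
\end{equation}
and with zero coefficients for the remaining indices up to $|\mathcal D|$. The data $b$ and $(\tilde N,\mathcal D^0,(M_Q))$ depend only on $(N,\mathcal D,M)$, and by induction so do the $\tilde b_Q^{(j)}$.
\end{proof}

\section{Blocks and the approximate solution}\label{sec:approx}

We now build $U$ for a general tree. The construction repeats one step of the induction just given, one time scale higher: $L^*$ and $q^*$ play the roles of $b$ and $G$.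

\subsection{Blocks}

For $x\in V_3$ let $A_x=\{e\in E(x):q_x^*(e)>0\}\ne\emptyset$. If $p_x(u(t))\to q_x^*$, then the lengths of the edges in $A_x$ have finite positive ratios in the limit, so these edges should move together. Chaining this relation leads to blocks.

Let $\Gamma$ be the graph with vertex set $E\cup V_3$ and edges $(x,e)$ for $x\in V_3$, $e\in E(x)$. It is a subgraph of the tree obtained from $T$ by subdividing every edge once, hence a forest. Let $\Gamma_A\subseteq\Gamma$ have the same vertices and only the edges $(x,e)$ with $e\in A_x$. Each component of $\Gamma_A$ contains an element of $E$, because $A_x\ne\emptyset$; the set of elements of $E$ in a component is a \emph{block}. The blocks partition $E$. Let $B(e)$ be the block of $e$, and $B(x)$ the block of the component containing $x$, so that $A_x\subseteq B(x)$. By \eqref{eq:opt}, $L^*$ is constant on each $A_x$, hence on each block $B$, with value $L_B$, and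
\[
L_f^*\ge L_{B(x)}\qquad\text{for }x\in V_3,\ f\in E(x)\setminus A_x .
\]
By Lemma~\ref{lem:forest}(c), contracting the components of $\Gamma_A$ in $\Gamma$ gives a forest on the set of blocks, whose edges are the pairs $(x,f)$ with $f\in E(x)\setminus A_x$; such a pair joins $B(x)$ to $B(f)$. Along it, the support $m_xp_x(f)$ leaks from $A_x$ to $f$. If $L_f^*>L_{B(x)}$, the edge $f$ outgrows $A_x$ exponentially and the leak is negligible. The ties matter. Let
\[
\mathcal D=\{(x,f):x\in V_3,\ f\in E(x)\setminus A_x,\ L_f^*=L_{B(x)}\},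
\]
with $(x,f)$ regarded as an arc $B(x)\to B(f)$. This is an oriented forest on the set of blocks, and we give $B$ the mass $M_B=|B|$. Since $q^*$ is unique, the blocks, their masses and $\mathcal D$ depend only on $T$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,v/.style={circle,fill,inner sep=1.4pt},b/.style={draw,rounded corners,inner sep=3pt}]
\foreach \i in {0,...,5} \node[v] (s\i) at (1.1*\i,0) {};
\node[v] (l1) at (2.2,1.2) {}; \node[v] (l2) at (2.9,1.2) {}; \node[v] (l3) at (3.7,1.2) {};
\draw (s0)--node[below]{$h_0$}(s1)--node[below]{$f_0$}(s2)--node[below]{$f_1$}(s3)--node[below]{$f_2$}(s4)--node[below]{$h_2$}(s5);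
\draw (s2)--node[left]{$e_1$}(l1) (s3)--node[left,pos=0.7]{$e_2$}(l2) (s3)--node[right,pos=0.7]{$e_3$}(l3);
\node[below] at (s2) {$x$}; \node[below] at (s3) {$y$};
\node[b] (F0) at (7,0) {$f_0$}; \node[b] (F1) at (8.6,0) {$f_1$}; \node[b] (F2) at (10.2,0) {$f_2$};
\node[b] (E1) at (7.8,1.2) {$e_1$}; \node[b] (E2) at (9.4,1.2) {$e_2,e_3$};
\draw[->,thick] (E1)--(F0); \draw[->,thick,dashed] (E1)--(F1);
\draw[->,thick] (E2)--(F1); \draw[->,thick] (E2)--(F2);
\end{tikzpicture}
\caption{A caterpillar with eight edges (left), and its five blocks of growth rate $0$ with the arcs between them (right). The solid arcs carry fluxes of order $1/t$. The dashed arc has multiplier $G=0$ and is responsible for terms of order $\log\log t$ in the logarithms of the edge lengths.}\label{fig:cat}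
\end{figure}

\begin{example}[A $\log\log t$ term]\label{ex:loglog}
Let $T$ be the tree in Figure~\ref{fig:cat}, with $m_x=1$, $m_y=2$. Take $q_x(e_1)=1$ and $q_y(e_2)=q_y(e_3)=\frac12$. Then $L=0$ on the six edges at $x$ or $y$ and $L=-1$ on $h_0,h_2$, so \eqref{eq:opt} holds and $q=q^*$. The blocks are $\{e_2,e_3\}$ and six singletons, and $\mathcal D=\{(x,f_0),(x,f_1),(y,f_1),(y,f_2)\}$. Let $b=\frac12$ on the blocks of $f_0,f_1,f_2$, let $b=-\frac12$ on $\{e_1\}$ and $\{e_2,e_3\}$, and let $b=0$ on $\{h_0\},\{h_2\}$. All four constraints hold with equality, and \eqref{eq:kkt} holds with $G=0$ on $(x,f_1)$ and $G=\frac12$ on the other three arcs. So $\mathcal D^0=\{(x,f_1)\}$, and the contracted problem has a single arc, from the group $e_1,f_0$ of mass $2$ to the group $e_2,e_3,f_1,f_2$ of mass $4$. By \eqref{eq:onearc} and \eqref{eq:recursion}, $b^{(2)}$ is $-\frac23$ on the first group and $\frac13$ on the second, and all later exponents vanish. By \eqref{eq:asym} below, $w_{f_0}$ grows like $t^{1/2}(\log t)^{-2/3}$ while $w_{f_1}$ and $w_{f_2}$ grow like $t^{1/2}(\log t)^{1/3}$.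 Thus $E^+=\{f_1,f_2\}$, and the normalized length of $f_0$ tends to $0$ only like $1/\log t$.
\end{example}

\subsection{Definition of $U$}

The first task is to fix the ratios of lengths inside a block so that $p_x\approx q_x^*$. Since $\Gamma_A$ is a forest, Lemma~\ref{lem:forest}(a) gives numbers $c_e$ ($e\in E$) and $\sigma_x$ ($x\in V_3$) with
\begin{equation}\label{eq:const}
e^{-c_e}=e^{-\sigma_x}q_x^*(e)\qquad(x\in V_3,\ e\in A_x).
\end{equation}
This is a place where the absence of cycles is essential: around a cycle, prescribed ratios need not be consistent. Apply Proposition~\ref{prop:forest} to the blocks, with masses $|B|$, arcs $\mathcal D$ and constants $K_{(x,f)}=m_xe^{\sigma_x-c_f}$. This gives functions $a_B(t)$, fluxes $\phi_{(x,f)}=m_xe^{\sigma_x-c_f}e^{a_{B(x)}-a_{B(f)}}$ and residuals $\rho_B=|B|a_B'-\operatorname{net}_B\phi$.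

The flux $\phi_{(x,f)}$ is delivered to the edge $f$ and taken from the edges $e\in A_x$ in the proportions $q_x^*(e)$. So the edge $e$ gains
\[
F_e=\sum_{x:\,(x,e)\in\mathcal D}\phi_{(x,e)}-\sum_{x:\,e\in A_x}q_x^*(e)\sum_{f:\,(x,f)\in\mathcal D}\phi_{(x,f)} .
\]
The arcs into $B$ are the $(x,e)\in\mathcal D$ with $e\in B$. The arcs out of $B$ are the $(x,f)\in\mathcal D$ with $B(x)=B$; these $x$ are the ones for which $A_x$ meets $B$, and for them $A_x\subseteq B$ and $\sum_{e\in A_x}q_x^*(e)=1$. Therefore $\sum_{e\in B}F_e=\operatorname{net}_B\phi$. If the block is to move as one body, each edge should gain the average, and the mismatch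
\[
Y_e=F_e-\frac1{|B|}\operatorname{net}_B\phi\qquad(e\in B)
\]
has sum zero on $B$. By Proposition~\ref{prop:forest}(ii), $Y=O(1/t)$ and $Y'=O(t^{-2})$. An error of order $1/t$ is too large for Corollary~\ref{cor:compare}, so we absorb it by perturbing the lengths inside $B$. The linear response of $R$ to such a perturbation $\eta\in\mathbb{R}^B$ is, by \eqref{eq:jac} with $p$ replaced by $q^*$, the negative of
\[
(\Lambda_B\eta)_e=\sum_{x:\,e\in A_x}\ \sum_{f\in A_x}m_x\,q_x^*(e)\,q_x^*(f)\,(\eta_e-\eta_f)=\sum_{x:\,e\in A_x}m_x\,q_x^*(e)\big(\eta_e-\langle q_x^*,\eta\rangle\big),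
\]
where $\langle q_x^*,\eta\rangle=\sum_{f\in A_x}q_x^*(f)\eta_f$. The operator $\Lambda_B$ is symmetric, with quadratic form $\frac12\sum_x\sum_{e,f\in A_x}m_xq_x^*(e)q_x^*(f)(\eta_e-\eta_f)^2$, summed over the $x$ with $B(x)=B$. A vector in its kernel is constant on each such $A_x$, hence on $B$, because $B$ comes from a connected component of $\Gamma_A$. So the kernel consists of the constants, and $\Lambda_B$ maps the space of vectors with sum zero bijectively onto itself. Let $\eta(t)$ be defined on each block by $\Lambda_B\eta=Y|_B$ and $\sum_{e\in B}\eta_e=0$. It depends linearly on $Y$, so $\eta$ is $C^1$ with $\eta=O(1/t)$ and $\eta'=O(t^{-2})$. Define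
\begin{equation}\label{eq:U}
U_e(t)=L_e^*\,t+c_e+a_{B(e)}(t)+\eta_e(t),\qquad t\ge t_0 .
\end{equation}

\begin{proposition}\label{prop:U}
$\int_{t_0}^\infty|U'-R(U)|\,dt<\infty$.
\end{proposition}

\begin{proof}
Fix $x\in V_3$ and let $C=B(x)$. We compute $p_x(\,\cdot\,;U)$ up to $O(t^{-2})$. By \eqref{eq:const},
\[
e^{-U_e}=e^{-L_Ct-a_C-\sigma_x}\,q_x^*(e)\,e^{-\eta_e}\qquad(e\in A_x).
\]
Let $Z=\sum_{e\in A_x}q_x^*(e)e^{-\eta_e}=1-\langle q_x^*,\eta\rangle+O(t^{-2})$.

\emph{Edges outside $A_x$.} For $f\in E(x)\setminus A_x$ let
\[
\varepsilon_f=\frac{e^{-U_f}}{\sum_{e\in A_x}e^{-U_e}}=e^{\sigma_x-c_f}\;e^{-(L_f^*-L_C)t}\;e^{a_C-a_{B(f)}}\;\frac{e^{-\eta_f}}Z .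
\]
The last factor is $1+O(1/t)$. If $(x,f)\in\mathcal D$, then $m_x\varepsilon_f=\phi_{(x,f)}(1+O(1/t))=\phi_{(x,f)}+O(t^{-2})$. Otherwise $L_f^*>L_C$, and $\varepsilon_f=O(e^{-\delta t})$ for some $\delta>0$ because $a=O(\log t)$. So $\varepsilon_f=O(1/t)$ in both cases, and $p_x(f;U)=\varepsilon_f/(1+\sum_{f'\notin A_x}\varepsilon_{f'})=\varepsilon_f+O(t^{-2})$. Thus
\begin{equation}\label{eq:pout}
m_x\,p_x(f;U)=\begin{cases}\phi_{(x,f)}+O(t^{-2}),&(x,f)\in\mathcal D,\\ O(t^{-2}),&(x,f)\notin\mathcal D.\end{cases}
\end{equation}

\emph{Edges in $A_x$.} The total probability of $A_x$ is $1-\sum_{f\notin A_x}p_x(f;U)$, and $e\in A_x$ has the share $q_x^*(e)e^{-\eta_e}/Z=q_x^*(e)(1-\eta_e+\langle q_x^*,\eta\rangle)+O(t^{-2})$ of it. Multiplying, and using \eqref{eq:pout} and $\eta=O(1/t)$, we get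
\begin{equation}\label{eq:pin}
m_x\,p_x(e;U)=m_xq_x^*(e)-m_xq_x^*(e)\big(\eta_e-\langle q_x^*,\eta\rangle\big)-q_x^*(e)\sum_{f:\,(x,f)\in\mathcal D}\phi_{(x,f)}+O(t^{-2}).
\end{equation}

\emph{Summation.} Let $e\in B$. In \eqref{eq:R}, use \eqref{eq:pin} for the endpoints $x\in V_3$ of $e$ with $e\in A_x$ and \eqref{eq:pout} for the other endpoints in $V_3$. Since $L_e^*=-\ell_e+\sum_{x:\,e\in A_x}m_xq_x^*(e)$,
\[
R_e(U)=L_e^*-(\Lambda_B\eta)_e+F_e+O(t^{-2})=L_e^*+\frac1{|B|}\operatorname{net}_B\phi+O(t^{-2}).
\]
On the other hand $U_e'=L_e^*+a_B'+\eta_e'$. Hence $U_e'-R_e(U)=\rho_B/|B|+O(t^{-2})$, which is integrable by Proposition~\ref{prop:forest}(iii).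
\end{proof}

\section{Convergence of the flow}\label{sec:conv}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:more}(a)--(c)]
Global existence is Lemma~\ref{lem:flows}. Let $u$ and $\hat w$ be as in that lemma. By Proposition~\ref{prop:U} and Corollary~\ref{cor:compare}, $u-U$ converges. By \eqref{eq:U}, Proposition~\ref{prop:forest}(iv) and $\eta\to0$,
\begin{equation}\label{eq:asym}
u_e(t)=L_e^*\,t+\sum_{j=1}^J\beta_e^{(j)}\log^{[j]}t+C_e+o(1),\qquad J=|\mathcal D|,\quad\beta_e^{(j)}=b^{(j)}_{B(e)} .
\end{equation}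
The blocks, their masses and $\mathcal D$ depend only on $T$, hence so do $J$ and the $\beta_e^{(j)}$. This is the expansion in (b).

Let $\mathbf v_e=(L_e^*,\beta_e^{(1)},\dots,\beta_e^{(J)})$. In the sequence $t,\log t,\log\log t,\dots$ each function tends to infinity, and the ratio of each function to the preceding one tends to $0$. So $u_e-u_f$ has a limit in $[-\infty,\infty]$ for all $e,f$: it is $C_e-C_f$ if $\mathbf v_e=\mathbf v_f$, and otherwise $\pm\infty$ with the sign of the first nonzero entry of $\mathbf v_e-\mathbf v_f$.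

By \eqref{eq:hat}, $\hat w_e(t)$ converges, and the limit is positive if and only if $u_f-u_e\to+\infty$ for no $f$, that is, if and only if $\mathbf v_e$ is lexicographically maximal. This proves the existence of $w(\infty)$ and the rest of (b), and it shows that $L_e^*=\max_fL_f^*=-\tau$ for $e\in E^+$.

For $x\in V_3$ and $e\in E(x)$, the probability $p_x(e;u(t))=1/\sum_{f\in E(x)}e^{u_e-u_f}$ converges. So $p(u(t))\to\bar p\in\mathcal P$ and $u'(t)=L(p(u(t)))\to L(\bar p)$. Averaging over $[0,t]$ gives $u(t)/t\to L(\bar p)$, while $u(t)/t\to L^*$ by \eqref{eq:asym}. Hence $L(\bar p)=L^*$. This says that $\kappa_e(t)\to-L_e^*$ for every $e$, which is (a), and the limit is $\tau$ for $e\in E^+$, which completes the proof of Theorem~\ref{thm:main}. Finally $\bar p=q^*$ by Lemma~\ref{lem:qp}. Since $p$ is unchanged by rescaling, this is (c) for both flows.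
\end{proof}

\section{The constant $\tau$ and the shape of the tree}\label{sec:tau}

\begin{proof}[Proof of Theorem~\ref{thm:more}(d)]
Let $q\in\mathcal P$ and $\emptyset\ne S\subseteq E$. Summing \eqref{eq:L} over $S$ and keeping only the branch vertices with $E(x)\subseteq S$, we get
\begin{equation}\label{eq:dual}
\sum_{e\in S}L_e(q)=-\sum_{e\in S}\ell_e+\sum_{x\in V_3}m_x\,q_x\big(S\cap E(x)\big)\ \ge\ -\sum_{e\in S}\ell_e+\sum_{x\in V_3:\,E(x)\subseteq S}m_x=|S|\,g(S).
\end{equation}
The last equality holds because $\sum_{e\in S}\ell_e$ counts the leaves $x$ with $E(x)\subseteq S$, and vertices of degree $2$ contribute $0$ to $g(S)$. So $\max_eL_e(q)\ge g(S)$, and $q=q^*$ gives $-\tau\ge\max_Sg(S)$.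

Now let $S=\{e:L_e^*=-\tau\}$, the set of fastest edges. If $x\in V_3$ and $q_x^*(e)>0$ for some $e\in S\cap E(x)$, then by \eqref{eq:opt} every $f\in E(x)$ has $L_f^*\ge L_e^*=-\tau$, so $E(x)\subseteq S$. Hence the terms dropped in \eqref{eq:dual} vanish for this $S$ and $q=q^*$, and $g(S)=-\tau$. This proves the first equality.

For any metric $w=e^u$, \eqref{eq:dual} with $q=p(u)$ gives $\min_e\kappa_e(w)=-\max_eL_e(p(u))\le-\max_Sg(S)=\tau$. Along the flow, $\min_e\kappa_e(t)\to\min_e(-L_e^*)=\tau$ by (a). So the supremum equals $\tau$.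
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(e)]
For stars, Example~\ref{ex:star} gives $E^+=E$ and $\kappa_e\to2/n$, so $\tau=2/n$ by Theorem~\ref{thm:main}.

Let $T$ not be a star. A tree of diameter at most $2$ is a star, so $T$ contains a path with three edges, and its middle edge $e_0$ has no leaf endpoint. Then $\kappa_{e_0}(t)\le0$ for all $t$. If $E^+=E$, all curvatures would tend to $\tau$, and \eqref{eq:total} would give $\tau=2/|E|>0$, which is impossible for $e_0$. So $E^+\ne E$. Moreover $g(\{e_0\})=0$, since $E(x)\subseteq\{e_0\}$ would make $x$ a leaf endpoint of $e_0$. By (d), $\tau\le0$.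

For a non-leaf $x$, let $\lambda_x$ be the number of leaves adjacent to $x$. Deleting all leaves of $T$ leaves a tree in which $x$ has degree $d_x-\lambda_x$. A tree is a path if and only if all its degrees are at most $2$, so $T$ is a caterpillar if and only if $d_x-\lambda_x\le2$ for all non-leaves $x$.

Suppose $T$ is a caterpillar, and let $\emptyset\ne S\subseteq E$. If $x$ is a non-leaf with $E(x)\subseteq S$, then each of its $\lambda_x$ leaf neighbors $z$ has $E(z)\subseteq S$ and contributes $-1$ to $|S|g(S)$. A leaf has only one neighbor, so no leaf is counted twice, and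
\[
|S|\,g(S)\le\sum_{x\text{ non-leaf}:\,E(x)\subseteq S}(d_x-2-\lambda_x)\le0 .
\]
Hence $\tau\ge0$ by (d), and so $\tau=0$.

Suppose $d_x-\lambda_x\ge3$ for some non-leaf $x$. A vertex $z\ne x$ lies on at most one edge of $E(x)$, so $E(z)\subseteq E(x)$ holds exactly for $z=x$ and for the leaf neighbors of $x$. Thus $g(E(x))=(d_x-2-\lambda_x)/d_x>0$ and $\tau<0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(f)]
The inclusion is part of Theorem~\ref{thm:main}. It is strict for the tree of Section~\ref{sec:spider}, where $E^+=\{f_1,f_2\}$ and $\kappa_e\to0=\tau$.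
\end{proof}

The last example shows the same phenomenon with $\tau<0$.

\begin{example}\label{ex:neg}
Let $x,y$ be adjacent; attach three pendant paths of length $2$ to $x$ and two to $y$. Then $V_3=\{x,y\}$, $m_x=2$ and $m_y=1$. Let $q_x$ be uniform on the four edges of $E(x)$, let $q_y(xy)=0$, and let $q_y=\frac12$ on the other two edges at $y$. Then $L=\frac12$ on the six edges at $x$ or $y$ and $L=-1$ on the five leaf edges. Condition \eqref{eq:opt} holds, so $q=q^*$ and $\tau=-\frac12$. The blocks with $L_B=\frac12$ are $E(x)$ and $E(y)\setminus\{xy\}$, and $\mathcal D$ consists of the single arc $(y,xy)$ from the second, of mass $2$, to the first, of mass $4$. By \eqref{eq:onearc}, $\beta^{(1)}$ is $\frac13$ on $E(x)$ and $-\frac23$ on $E(y)\setminus\{xy\}$. So $E^+=E(x)$ for every initial metric, and by Theorem~\ref{thm:more}(c) the limit has equal lengths on these four edges. The other two edges at $y$ have limit curvature $\tau$, but their normalized lengths tend to $0$ like $1/t$.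
\end{example}

\begin{thebibliography}{1}
\bibitem{BHLL} Shuliang Bai, Bobo Hua, Yong Lin, Shuang Liu, \emph{On the Ricci flow on Trees}, arXiv:2509.22140 (2025).
\end{thebibliography}
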